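\title{A separable sequentially compact regular space on which every continuous real-valued function is constant}

\begin{abstract}
We prove in ZFC that there is a separable, sequentially compact, regular ($T_3$) space with more than one point on which every continuous real-valued function is constant. This answers a question of Bardyla and Zdomskyy. We first build a separable sequentially compact regular space with two points that no continuous real-valued function separates. We then show that every regular space $T$ with two such points gives rise to a regular space with only constant continuous real-valued functions which is a continuous image of a closed subspace of $T^\omega$, is separable if $T$ is, and contains a closed copy of $T$. It follows that every nonempty separable sequentially compact regular space is a closed subspace of a space as in the first sentence.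
\end{abstract}

\section{Introduction}\label{sec:intro}

A space is \emph{regular}, or $T_3$, if it is $T_1$ and every point and every closed set not containing it have disjoint open neighborhoods; such a space is Hausdorff. A space is \emph{$\mathbb{R}$-rigid} if every continuous real-valued function on it is constant. The one-point space is $\mathbb{R}$-rigid for a trivial reason, so we ask for more than one point.

In a Tychonoff space continuous real-valued functions separate points, and rigidity is impossible. Regularity is the next weaker axiom. It separates by open sets, but open sets do not by themselves produce a function: Urysohn's construction has to interpolate an open set between a closed set and a neighborhood of it over and over, and regularity provides the interpolation only around a single point. A regular $\mathbb{R}$-rigid space measures how badly this can fail.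

Let $Y$ be such a space with more than one point. By Urysohn's lemma $Y$ is not normal. Hence $Y$ is not compact, and it is not Lindel\"of, because regular Lindel\"of spaces are normal; in particular $Y$ is uncountable. It is natural to ask how close to countable and how close to compact $Y$ can be at the same time. A space is \emph{separable} if it has a countable dense subset, and \emph{sequentially compact} if every sequence in it has a convergent subsequence. Weakenings of countability and of compactness can add up to compactness. For instance, call a space \emph{$\omega$-bounded} if closures of its countable subsets are compact. A separable $\omega$-bounded Hausdorff space is compact Hausdorff, hence Tychonoff, hence not $\mathbb{R}$-rigid if it has more than one point. So in the question below sequential compactness cannot be replaced by $\omega$-boundedness.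

Two neighboring facts are known. In ZFC there is a regular separable $\mathbb{R}$-rigid space that is \emph{totally countably compact} (every sequence has a subsequence with compact closure). It is consistent that there is a regular separable first-countable $\mathbb{R}$-rigid space that is \emph{countably compact} (every sequence has a cluster point). Sequential compactness lies between the two. A sequentially compact Hausdorff space is totally countably compact, since a convergent sequence with its limit is compact; and a first-countable countably compact space is sequentially compact, since there a cluster point is the limit of a subsequence. The second fact therefore gives a consistent example for the following question of Bardyla and Zdomskyy \cite{BZ}.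

\begin{quote}
\emph{Does ZFC alone prove that there is a separable, sequentially compact, regular $\mathbb{R}$-rigid space with more than one point?}
\end{quote}

One could expect additional axioms to be needed: every infinite subset of the countable dense set must contain a convergent sequence, and the limits have to be supplied without making the space normal. The answer is nevertheless positive.

\begin{theorem}\label{thm:main}
ZFC proves that there is a separable, sequentially compact, $T_3$, $\mathbb{R}$-rigid space with more than one point.
\end{theorem}

The proof keeps the two tasks apart. Limits of sequences are supplied once, in a locally compact space, by a maximal tower of subsets of $\omega$. Everything after that uses only countable products, closed subspaces and continuous images, which preserve sequential compactness. The first step makes one pair of points inseparable.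

\begin{theorem}[ZFC]\label{thm:T}
There is a separable sequentially compact $T_3$ space $T$ with points $0\neq 1$ such that $f(0)=f(1)$ for every continuous $f\colon T\to\mathbb{R}$.
\end{theorem}

The second step spreads inseparability from one pair to all pairs.

\begin{theorem}\label{thm:Y}
Let $T$ be a $T_3$ space with points $0\neq1$ such that $f(0)=f(1)$ for every continuous $f\colon T\to\mathbb{R}$. Then there is a $T_3$ $\mathbb{R}$-rigid space $Y$ with more than one point such that $Y$ is a continuous image of a closed subspace of $T^\omega$, and $Y$ is separable if $T$ is.
\end{theorem}

Theorem~\ref{thm:main} follows at once: for the space $T$ of Theorem~\ref{thm:T}, the space $Y$ of Theorem~\ref{thm:Y} is separable, and it is sequentially compact by fact (F2) below. Theorem~\ref{thm:T} is proved in Section~\ref{sec:T}. Section~\ref{sec:cone} shows the idea behind Theorem~\ref{thm:Y} in two coordinates, and Sections~\ref{sec:S} and~\ref{sec:Y} contain its proof. Section~\ref{sec:more} adds closed embeddings into rigid spaces, a bound on the character of $Y$, and a dichotomy for classes of spaces.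

\section{Conventions and standard facts}\label{sec:conv}

We work in ZFC. We write $\omega=\{0,1,2,\dots\}$, and $A\subset^* B$ if $A\setminus B$ is finite. Products carry the product topology. The following facts are used throughout.

\begin{itemize}
\item[(F1)] A $T_1$ space is $T_3$ if and only if every neighborhood of a point contains a closed neighborhood of it. Subspaces and products of $T_3$ spaces are $T_3$.
\item[(F2)] Closed subspaces, continuous images and countable products of sequentially compact spaces are sequentially compact (for products, by the diagonal argument).
\item[(F3)] Continuous images and countable products of separable spaces are separable, and so is a space in which the union of countably many separable subspaces is dense.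
\item[(F4)] An ordinal carries the order topology; the intervals $(\beta,\alpha]$ with $-1\le\beta<\alpha$ form a base at $\alpha$, where $(-1,\alpha]=[0,\alpha]$. Successor ordinals are compact. Every sequence of ordinals has a nondecreasing subsequence, and a nondecreasing sequence converges to its supremum. If $\kappa$ is a regular uncountable cardinal, every countable subset of $\kappa$ is bounded in $\kappa$, so $\kappa$ is sequentially compact, not compact and not separable.
\item[(F5)] In a locally compact Hausdorff space $X$ every point has a neighborhood base of compact sets. The one-point compactification $X^*=X\cup\{\infty\}$ is compact Hausdorff, and every compact Hausdorff space is the one-point compactification of the complement of any of its points.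
\end{itemize}

Points $p,q$ of a space $Z$ are \emph{inseparable}, written $p\approx q$, if $f(p)=f(q)$ for every continuous $f\colon Z\to\mathbb{R}$. We use two properties.
\begin{itemize}
\item[(I1)] The relation $\approx$ is an equivalence relation, and its classes are closed: the class of $p$ is $\bigcap_f f^{-1}(f(p))$.
\item[(I2)] If $\varphi\colon Z\to Z'$ is continuous and $p\approx q$ in $Z$, then $\varphi(p)\approx\varphi(q)$ in $Z'$.
\end{itemize}
A nonempty space is $\mathbb{R}$-rigid if it has only one class. It is \emph{functionally Hausdorff} if all classes are singletons, that is, if any two distinct points are separated by a continuous real-valued function.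

\section{Two inseparable points}\label{sec:T}

The plan is to find a space $P$ with two disjoint closed sets along which every continuous function has the same ``value at infinity'', and to glue a two-way infinite chain of copies of $P$ alternately along these sets. The common value then travels along the whole chain, to two points added at its ends.

\subsection{Continuous functions on $\kappa\times(\kappa+1)$}

Let $\kappa$ be a regular uncountable cardinal.

\begin{lemma}\label{lem:const}
Every continuous $g\colon\kappa\to\mathbb{R}$ is constant on $[\gamma,\kappa)$ for some $\gamma<\kappa$.
\end{lemma}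

\begin{proof}
Fix $n\ge1$ and suppose that for every $\alpha<\kappa$ there are $\xi,\eta\ge\alpha$ with $|g(\xi)-g(\eta)|>1/n$. Choose recursively $\alpha_0<\alpha_1<\cdots$ and such pairs $\xi_i,\eta_i\in[\alpha_i,\alpha_{i+1})$. Both $(\xi_i)$ and $(\eta_i)$ converge to $\sup_i\alpha_i<\kappa$, which contradicts continuity at that point. So there is $\gamma_n<\kappa$ such that $|g(\xi)-g(\eta)|\le 1/n$ for all $\xi,\eta\ge\gamma_n$, and $\gamma=\sup_n\gamma_n<\kappa$ works.
\end{proof}

We call the value of $g$ on $[\gamma,\kappa)$ its \emph{eventual value}. In $\kappa\times(\kappa+1)$ the top edge $\kappa\times\{\kappa\}$ and the diagonal $\{(\xi,\xi):\xi<\kappa\}$ are disjoint closed copies of $\kappa$. Both run toward the missing corner $(\kappa,\kappa)$, and continuous functions behave as if the corner were there.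

\begin{lemma}\label{lem:plank}
If $f\colon\kappa\times(\kappa+1)\to\mathbb{R}$ is continuous, then $\xi\mapsto f(\xi,\kappa)$ and $\xi\mapsto f(\xi,\xi)$ have the same eventual value.
\end{lemma}

\begin{proof}
Let $f(\xi,\kappa)=c$ and $f(\xi,\xi)=d$ for all $\xi\ge\gamma$. Fix $\xi\ge\gamma$. By Lemma~\ref{lem:const} the function $\eta\mapsto f(\xi,\eta)$ on $\kappa$ is eventually constant, and by continuity at $(\xi,\kappa)$ its eventual value is $c$. So there is $\eta(\xi)<\kappa$ with $f(\xi,\eta)=c$ for all $\eta\ge\eta(\xi)$. Put $\xi_0=\gamma$, choose $\xi_{i+1}>\max(\xi_i,\eta(\xi_i))$ below $\kappa$, and let $\zeta=\sup_i\xi_i<\kappa$. Then $f(\xi_i,\xi_{i+1})=c$ for all $i$ and $(\xi_i,\xi_{i+1})\to(\zeta,\zeta)$, so $d=f(\zeta,\zeta)=c$.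
\end{proof}

Both lemmas fail for $\kappa=\omega$, where the top edge and the diagonal of $\omega\times(\omega+1)$ are separated by the clopen diagonal. The space $\kappa\times(\kappa+1)$ is sequentially compact by (F2) and (F4), but it maps onto $\kappa$ and so is not separable. We repair this by placing $\kappa$ as a closed set in a separable space.

\subsection{A separable extension of $\kappa$}

Suppose we add $\omega$ to $\kappa$ as a dense set of isolated points, keeping local compactness. Let $A_\alpha\subset\omega$ be the trace on $\omega$ of a compact open set that meets $\kappa$ in $[0,\alpha]$. Then $A_\beta\subset^*A_\alpha$ for $\beta<\alpha$, density of $\omega$ asks that $A_\alpha\setminus A_\beta$ be infinite, and sequential compactness asks that every infinite $B\subset\omega$ meet some $A_\alpha$ in an infinite set. We do not prescribe $\kappa$. We build the sets $A_\alpha$ until the last demand is met and read off $\kappa$ from the length of the recursion.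

\begin{lemma}\label{lem:tower}
There are a regular uncountable cardinal $\kappa$ and infinite sets $A_\alpha\subset\omega$, $\alpha<\kappa$, such that
\begin{itemize}
\item[(a)] if $\beta<\alpha$, then $A_\beta\subset^*A_\alpha$ and $A_\alpha\setminus A_\beta$ is infinite;
\item[(b)] every infinite $B\subset\omega$ has infinite intersection with some $A_\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
We choose infinite co-infinite sets $A_\alpha$ satisfying (a) by recursion. At stage $\alpha$, suppose that some infinite $B\subset\omega$ has finite intersection with $A_\beta$ for all $\beta<\alpha$. Split $B$ into disjoint infinite sets $B_0,B_1$ and put $A_\alpha=\omega\setminus B_0$. For $\beta<\alpha$ the set $A_\beta\setminus A_\alpha=A_\beta\cap B_0$ is finite and $A_\alpha\setminus A_\beta\supset B_1\setminus A_\beta$ is infinite. If there is no such $B$, stop and put $\lambda=\alpha$. The recursion stops because the $A_\alpha$ are distinct subsets of $\omega$, and then (b) holds for $(A_\alpha)_{\alpha<\lambda}$.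

We show that $\lambda$ has uncountable cofinality by producing a set $B$ in each remaining case. At stage $0$ take $B=\omega$. At a stage $\beta+1$ take $B=\omega\setminus A_\beta$, which meets each $A_\gamma\subset^*A_\beta$, $\gamma\le\beta$, in a finite set. At a limit stage $\alpha=\sup_i\beta_i$ with $\beta_0<\beta_1<\cdots$, the set $A_{\beta_0}\cup\dots\cup A_{\beta_i}\subset^*A_{\beta_i}$ is co-infinite, so we can pick distinct $n_i\in\omega\setminus(A_{\beta_0}\cup\dots\cup A_{\beta_i})$. The set $B=\{n_i:i\in\omega\}$ meets $A_{\beta_j}$ in at most $j$ points, and every $A_\gamma$ with $\gamma<\alpha$ is almost contained in some $A_{\beta_j}$.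

Thus $\kappa=\operatorname{cf}\lambda$ is regular and uncountable. Pass to a cofinal subsequence of length $\kappa$. Property (b) survives, since $B\cap A_\beta\subset^* B\cap A_\alpha$ for $\beta<\alpha$.
\end{proof}

\begin{proposition}\label{prop:X}
There are a regular uncountable cardinal $\kappa$ and a separable, sequentially compact, locally compact Hausdorff space $X$ with a closed subspace homeomorphic to $\kappa$.
\end{proposition}

\begin{proof}
Take $\kappa$ and $A_\alpha$ from Lemma~\ref{lem:tower} and put $A_{-1}=\emptyset$. Let $X$ be the disjoint union of $\omega$ and a set $\{p_\alpha:\alpha<\kappa\}$ of new points. The base consists of the singletons $\{n\}$, $n\in\omega$, and the sets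
\[
N(\alpha,\beta,F)=\{p_\xi:\beta<\xi\le\alpha\}\cup\bigl((A_\alpha\setminus A_\beta)\setminus F\bigr),\qquad -1\le\beta<\alpha<\kappa,\ \ F\subset\omega\text{ finite}.
\]

\emph{This is a base.} Let $p_\xi\in N(\alpha,\beta,F)\cap N(\alpha',\beta',F')$ and $\gamma=\max(\beta,\beta')<\xi$. From $A_\xi\subset^*A_\alpha$ and $A_\beta\subset^*A_\gamma$ we get $A_\xi\setminus A_\gamma\subset^*A_\alpha\setminus A_\beta$, and the same holds for $\alpha',\beta'$. So $N(\xi,\gamma,F'')$ lies in the intersection for a suitable finite $F''$. This also shows that the sets $N(\xi,\gamma,F'')$ form a base at $p_\xi$.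

\emph{Hausdorff.} Put $K_\alpha=N(\alpha,-1,\emptyset)=\{p_\xi:\xi\le\alpha\}\cup A_\alpha$ and $K_{-1}=\emptyset$. For $\alpha<\alpha'$ the neighborhoods $K_\alpha$ of $p_\alpha$ and $N(\alpha',\alpha,\emptyset)$ of $p_{\alpha'}$ are disjoint. The neighborhoods $\{n\}$ of $n$ and $N(\alpha,-1,\{n\})$ of $p_\alpha$ are disjoint.

\emph{Locally compact.} The open set $K_\alpha$ is closed, since its complement is a union of isolated points and sets $N(\alpha',\alpha,\emptyset)$. We show by induction that it is compact. In an open cover of $K_\alpha$, a member containing $p_\alpha$ contains $K_\alpha \cap N(\alpha,\beta,F)$ for some $\beta,F$. The rest $K_\alpha\setminus N(\alpha,\beta,F)$ is a closed subset of the compact set $K_\beta\cup F$, so finitely many members cover it.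

\emph{Separable; the copy of $\kappa$.} Each $A_\alpha\setminus A_\beta$ is infinite, so $\omega$ is dense. The set $\{p_\alpha:\alpha<\kappa\}$ is closed, and the traces of the sets $N(\alpha,\beta,F)$ on it are the intervals $(\beta,\alpha]$, so it is a copy of $\kappa$ by (F4).

\emph{Sequentially compact.} A sequence with infinitely many terms in the copy of $\kappa$ has a convergent subsequence by (F4). Any other sequence has a constant subsequence or an injective subsequence with range $B\subset\omega$. In the last case let $\alpha$ be least with $B\cap A_\alpha$ infinite; it exists by Lemma~\ref{lem:tower}(b), which is used only here. For $\beta<\alpha$ and finite $F$ the set $(B\cap A_\alpha)\setminus N(\alpha,\beta,F)\subset(B\cap A_\beta)\cup F$ is finite. So the terms in $B\cap A_\alpha$ form a subsequence converging to $p_\alpha$.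
\end{proof}

\subsection{The plank and the corkscrew}

Fix $X$ and $\kappa$ as in Proposition~\ref{prop:X}, write $K$ for the closed copy of $\kappa$ in $X$, and let $X^*=X\cup\{\infty\}$ be the one-point compactification. It is compact Hausdorff, and it is separable and sequentially compact because only one point was added. The set $K\cup\{\infty\}$ is closed in $X^*$, hence compact. By (F5) both $K\cup\{\infty\}$ and $\kappa+1$ are the one-point compactification of $\kappa$, so we may identify them, with $\infty$ corresponding to $\kappa$.

The \emph{plank} $P=X\times X^*$ is locally compact Hausdorff, separable and sequentially compact, and contains $\kappa\times(\kappa+1)$. The sets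
\[
\Theta=X\times\{\infty\},\qquad \Delta=\{(p,p):p\in X\}
\]
are disjoint and closed in $P$, and they contain the top edge and the diagonal of $\kappa\times(\kappa+1)$.

\begin{proof}[Proof of Theorem~\ref{thm:T}]
\emph{The chain $R$.} In $P\times\mathbb{Z}$, with $\mathbb{Z}$ discrete, identify $(z,n)$ with $(z,n+1)$ if $z\in\Theta$ and $n$ is even, or $z\in\Delta$ and $n$ is odd. Let $\pi\colon P\times\mathbb{Z}\to R$ be the quotient map. Since $\Theta\cap\Delta=\emptyset$, each class has at most two points, and the two-point classes are the orbits of a homeomorphic involution $\theta$ of the closed set $E=(\Theta\cup\Delta)\times\mathbb{Z}$ which changes the level $n$ by exactly $1$. For closed $F\subset P\times\mathbb{Z}$ the set $\pi^{-1}\pi(F)=F\cup\theta(F\cap E)$ is closed, so $\pi$ is a closed map with finite fibers, hence perfect. Perfect images of locally compact Hausdorff spaces are locally compact Hausdorff \cite[Section~3.7]{Eng}. Here is the argument in our case. For open $G\subset P\times\mathbb{Z}$ the set $G^{\#}$ of points of $R$ whose fiber lies in $G$ is the complement of $\pi((P\times\mathbb{Z})\setminus G)$, hence open. Two distinct fibers have disjoint open neighborhoods $G_1,G_2$,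 and $G_1^{\#}\cap G_2^{\#}=\emptyset$. A fiber has an open neighborhood $G$ inside a compact set $H$, and $G^{\#}\subset\pi(H)$.

Let $R_{\le n}$ and $R_{\ge n}$ be the images of the unions of the levels $P\times\{i\}$ with $i\le n$ and $i\ge n$. They are closed in $R$, and
\begin{equation}\label{eq:levels}
R_{\le n}\cup R_{\ge n+1}=R,\qquad R_{\le n}\cap R_{\ge n+2}=\emptyset .
\end{equation}
The second relation is the reason for alternating between two disjoint sets: had we glued all levels along $\Theta$, they would all share it and could not move off to infinity.

\emph{The space $T$.} Being locally compact Hausdorff, $R$ is Tychonoff and has no inseparable points. We add them at the two ends. Let $T=R\cup\{0,1\}$ with two new points and, for $n\in\mathbb{Z}$,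
\[
W_n^+=\{1\}\cup(R\setminus R_{\le n}),\qquad W_n^-=\{0\}\cup(R\setminus R_{\ge n}).
\]
A set $G\subset T$ is open if $G\cap R$ is open in $R$, if $G$ contains some $W^+_n$ in case $1\in G$, and some $W_n^-$ in case $0\in G$. The sets $W_n^+$ decrease as $n\to+\infty$ and the sets $W^-_n$ decrease as $n\to-\infty$, so this is a topology, in which $R$ and all $W^\pm_n$ are open. By \eqref{eq:levels},
\[
W_n^+\subset\{1\}\cup R_{\ge n+1}\subset W^+_{n-1},\qquad W_n^-\subset\{0\}\cup R_{\le n-1}\subset W^-_{n+1},
\]
and the middle sets are closed, being the complements of $W^-_{n+1}$ and $W^+_{n-1}$. Thus the closed sets $\{1\}\cup R_{\ge n}$ form a neighborhood base at $1$, and the closed sets $\{0\}\cup R_{\le n}$ form one at $0$.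

\emph{$T$ is $T_3$.} A point of $\pi(P\times\{n\})$ lies neither in $R_{\ge n+2}$ nor in $R_{\le n-2}$. So every point other than $1$ lies outside some closed neighborhood of $1$, and every point other than $0$ lies outside some closed neighborhood of $0$. Two points of $R$ are separated in the open Hausdorff subspace $R$. Hence $T$ is Hausdorff. The points $0,1$ have bases of closed neighborhoods, and a point of $R$ has a base of compact neighborhoods, which are closed in the Hausdorff space $T$.

\emph{$T$ is separable and sequentially compact.} Let $Q=\mathbb{Z}\cup\{\pm\infty\}$ with the order topology, a countable compact metrizable space. Extend $\pi$ to a surjection $P\times Q\to T$ by $(z,+\infty)\mapsto1$ and $(z,-\infty)\mapsto0$. It is continuous on the open set $P\times\mathbb{Z}$, and by \eqref{eq:levels} the preimage of $W_n^+$ contains $P\times[n+2,+\infty]$ and the preimage of $W^-_n$ contains $P\times[-\infty,n-2]$. Now apply (F2) and (F3).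

\emph{$0\approx1$.} Let $f\colon T\to\mathbb{R}$ be continuous and $f_n(z)=f(\pi(z,n))$ for $z\in P$. By Lemma~\ref{lem:plank} the eventual values of $f_n$ along the top edge and along the diagonal of $\kappa\times(\kappa+1)$ are the same number $c_n$. The functions $f_n$ and $f_{n+1}$ agree on $\Theta$ if $n$ is even and on $\Delta$ if $n$ is odd, so $c_n=c_{n+1}$, and all $c_n$ equal one number $c$. Pick $r_n\in\pi(P\times\{n\})$ with $f(r_n)=c$. Then $r_n\in W^+_m$ for $n\ge m+2$ and $r_n\in W^-_m$ for $n\le m-2$, so $r_n\to1$ as $n\to+\infty$ and $r_n\to0$ as $n\to-\infty$. Hence $f(1)=c=f(0)$.
\end{proof}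

\section{The idea of Theorem~\ref{thm:Y}: collapsing over a control point}\label{sec:cone}

From now on $T$ is a $T_3$ space with points $0\ne1$, $0\approx1$. The first idea is to attach copies of $T$ between pairs of points and to iterate. A sequence that runs through infinitely many attached copies then has no reason to have a convergent subsequence. We go the other way: we start from a countable power, where sequences take care of themselves, and identify points. The pair $0\approx 1$ plays the role that a path plays in a homotopy, and the smallest case is a cone.

\begin{example}[The cone over $T$]\label{ex:cone}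
Let $C=\bigl(T\times(T\setminus\{1\})\bigr)\cup\{*\}$, where $T\times(T\setminus\{1\})$ is open with the product topology and the sets $\{*\}\cup\bigl(T\times(V\setminus\{1\})\bigr)$, $V\ni1$ open in $T$, form a base at $*$. The map $q\colon T^2\to C$ that sends $T\times\{1\}$ to $*$ and fixes the other points is continuous. For closed $H\subset T$ the set $q(T\times H)$ is closed, so $*$ has a base of closed neighborhoods whose intersection is $\{*\}$. A point $(t,r)$ with $r\neq1$ has a base of closed rectangles $\overline U\times\overline V$ with $1\notin\overline V$, and these are closed in $C$. Thus $C$ is $T_3$. For $t,t'\in T$, property (I2) applied to $r\mapsto q(t,r)$ and $r\mapsto q(t',r)$ gives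
\[
q(t,0)\approx q(t,1)=*=q(t',1)\approx q(t',0).
\]
So $q(T\times\{0\})$ is a copy of $T$ on which every continuous real-valued function on $C$ is constant.
\end{example}

The second coordinate has made the first one rigid. A third is needed for the second, and so on, which suggests working in $T^\omega$ and forgetting coordinate $k$ whenever coordinate $k+1$ equals $1$. This collapses too much.

\begin{example}[The naive iteration fails]\label{ex:naive}
Let $q\colon T^\omega\to Z$ be a continuous map to a $T_1$ space such that $q(x)=q(y)$ whenever, for some $k$, $x_{k+1}=1$ and $x_i=y_i$ for all $i\ne k$. If $x_i=1$ for $i>m$, we may change $x_m$ to $1$, then $x_{m-1}$ to $1$, and so on, without changing $q(x)$. So the closed set $q^{-1}(q(1,1,\dots))$ contains the dense set of eventually-$1$ sequences, and $q$ is constant.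
\end{example}

The fault is that the collapsed set $T$ contains the control point $1$, so a collapse in one coordinate triggers a collapse in the previous one. We need a space $S$ in place of $T$, with a base point $a$, closed pieces $J_n$ to be collapsed and control points $b_n\approx a$ that lie in no piece. The pieces must still be large enough that a continuous function constant on each of them is constant on $S$; we arrange that they are chained together and have dense union. A single control point cannot serve all pieces at once, for it would collapse their dense union, and with it all of $S$. So each piece needs its own control point. Finally, the identification space has to be regular, and this needs many open subsets of $S$ that respect the pieces. The next section provides all of this inside $T^{\omega\times\omega}$.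

\section{A fan of copies of $T$}\label{sec:S}

To obtain a point inseparable from the base point but outside every copy of $T$, put countably many copies end to end and take the limit. Let
\[
L=\{z\in T^\omega:\ z_i=1\text{ or }z_j=0\text{ whenever }i<j\},
\]
a closed subset of $T^\omega$. The definition says that for $z\in L$
\begin{equation}\label{eq:star}
z_r\neq0\ \Rightarrow\ z_i=1\text{ for all }i<r,\qquad z_r\neq1\ \Rightarrow\ z_i=0\text{ for all }i>r .
\end{equation}
We write elements of $L$ as words, and put $o=0^\infty$ and $T_j=\{1^jt0^\infty:t\in T\}$. The set $T_j$ is a closed copy of $T$, and $1^{j+1}0^\infty\in T_j\cap T_{j+1}$. If $z\neq 1^\infty$ and $j$ is least with $z_j\ne1$, then $z\in T_j$ by \eqref{eq:star}; so $L=\{1^\infty\}\cup\bigcup_jT_j$. (With $[0,1]$ in place of $T$, the map $z\mapsto\sum_iz_i$ identifies $L$ with $[0,\infty]$ and $T_j$ with $[j,j+1]$.)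

The space $L$ has infinitely many pieces and one point outside them. To have as many control points as pieces, join countably many copies of $L$ at $o$:
\[
S=\{s\in L^\omega:\ s_m=o\text{ or }s_{m'}=o\text{ whenever }m\neq m'\},\qquad a=(o,o,\dots).
\]
This is a closed subset of $L^\omega$, hence of $T^I$ with $I=\omega\times\omega$, and it is $T_3$. We write $s(m,i)=(s_m)_i$ for the coordinates. Let $\iota_m\colon L\to S$ put $z$ in place $m$ and $o$ elsewhere; it is a homeomorphism onto a closed subset, and $S=\bigcup_m\iota_m(L)$. The \emph{links} and the \emph{control points} are
\[
J_{m,j}=\iota_m(T_j)\quad((m,j)\in I),\qquad b_m=\iota_m(1^\infty)\quad(m\in\omega);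
\]
see Figure~\ref{fig:S}. Links are closed copies of $T$. Fix a bijection between $\omega$ and $I$, and use it to list the links also as $J_n$, $n\in\omega$; the point $b_n$ will control the link $J_n$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \m/\w/\l in {0/0/7,1/20/5.2,2/42/3.8,3/66/2.7,4/92/1.9}{
  \draw (0,0)--(\w:\l);
  \foreach \t in {0.5,0.75,0.875,0.94}{\fill (\w:{\t*\l}) circle (1.2pt);}
  \draw[fill=white] (\w:\l) circle (2pt);
  \node at (\w:{\l+0.35}) {$b_{\m}$};
}
\draw (0,0)--(120:1.2) (0,0)--(145:0.75) (0,0)--(165:0.45);
\fill (0,0) circle (2pt) node[below] {$a$};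
\node[below] at (1.75,0) {$J_{0,0}$};
\node[below] at (4.4,0) {$J_{0,1}$};
\node[below] at (5.7,0) {$J_{0,2}$};
\end{tikzpicture}
\caption{The fan $S$. Each segment between consecutive solid dots is a link, a copy of $T$ running from $0$ to $1$. The links of the $m$th spine converge to the control point $b_m$, which lies in no link. Every neighborhood of $a$ contains all but finitely many spines.}\label{fig:S}
\end{figure}

\begin{lemma}\label{lem:S}
\begin{itemize}
\item[(a)] The points $b_n$ are distinct, differ from $a$, and lie in no link.
\item[(b)] $a\approx b_n$ in $S$ for all $n$.
\item[(c)] The union of the links is dense in $S$; $a\in J_{m,0}$ and $J_{m,j}\cap J_{m,j+1}\neq\emptyset$ for all $m,j$. Thus any two links are joined by a finite chain of links in which consecutive members intersect.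
\item[(d)] If $T$ is separable, so is $S$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The $m$th component of $b_m$ is $1^\infty$. The $m$th component of $a$, of $b_{m'}$ with $m'\ne m$, and of a point of a link lies in some $T_j$, and $1^\infty\notin T_j$ because $0\neq1$.

(b) By (I2) for $t\mapsto\iota_n(1^jt0^\infty)$ we have $\iota_n(1^j0^\infty)\approx\iota_n(1^{j+1}0^\infty)$. So the class of $a=\iota_n(o)$ contains all points $\iota_n(1^j0^\infty)$, and by (I1) their limit $b_n$.

(c) The only points outside the links are the $b_m$, and $\iota_m(1^j0^\infty)\to b_m$. Also $a=\iota_m(o)\in J_{m,0}$ and $\iota_m(1^{j+1}0^\infty)\in J_{m,j}\cap J_{m,j+1}$.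

(d) This follows from (c) and (F3).
\end{proof}

Two observations describe how a link $J_c$, $c\in I$, sits in $T^I$.
\begin{itemize}
\item[(L1)] Every coordinate $d\ne c$ is constant on $J_c$, with value $0$ or $1$.
\item[(L2)] If $s\in S$ and $s(c)\notin\{0,1\}$, then $s\in J_c$.
\end{itemize}
The first is the definition of $J_c$. For the second let $c=(m,j)$. By \eqref{eq:star}, $s_m\in T_j$; and $s_m\ne o$, so $s=\iota_m(s_m)$.

A \emph{box} is a set $\{s\in S:s(d)\in V_d\text{ for all }d\in F\}$ with $F\subset I$ finite and $V_d\subset T$ open. Boxes form a base of $S$. A set $U\subset S$ \emph{respects} a link $J$ if $J\subset U$ or $J\cap U=\emptyset$. Let $\mathcal{C}$ be the family of all singletons of $S$ and all links. The next lemma says that $S$ is regular at the members of $\mathcal{C}$ and not only at points. This is not automatic: a link is a copy of $T$, which is not functionally Hausdorff and therefore not compact. It holds because by (L2) a link touches the rest of $S$ only at its two endpoints.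

\begin{lemma}\label{lem:box}
\begin{itemize}
\item[(a)] Every box respects all but finitely many links.
\item[(b)] If $C\in\mathcal{C}$ and $G\supset C$ is open in $S$, there is a box $U$ with $C\subset U\subset\overline U\subset G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let the box be given by $F$ and $(V_d)_{d\in F}$. If $c\notin F$, all coordinates $d\in F$ are constant on $J_c$ by (L1), so the box respects $J_c$.

(b) If $C=\{s\}$, regularity of $S$ gives an open $G'\ni s$ with $\overline{G'}\subset G$, and any box $U$ with $s\in U\subset G'$ works.

Let $C=J_c$, and for $\varepsilon\in\{0,1\}$ let $e^\varepsilon$ be the point of $J_c$ with $e^\varepsilon(c)=\varepsilon$. Choose boxes $B^\varepsilon$ with $e^\varepsilon\in B^\varepsilon\subset G$. Adding trivial conditions $V_d=T$, we may assume that they are given by the same finite set $F\ni c$ and open sets $V^\varepsilon_d$, $d\in F$. For $d\in F\setminus\{c\}$ let $\varepsilon_d\in\{0,1\}$ be the constant value of coordinate $d$ on $J_c$. Then $\varepsilon_d\in V^0_d\cap V^1_d$, and by regularity of $T$ there is an open $W_d$ with $\varepsilon_d\in W_d\subset\overline{W_d}\subset V_d^0\cap V^1_d$. Put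
\begin{equation}\label{eq:linkbox}
U=\{s\in S:\ s(d)\in W_d\text{ for all }d\in F\setminus\{c\}\}\supset J_c .
\end{equation}
Let $s\in\overline U$. Then $s(d)\in\overline{W_d}\subset V^0_d\cap V_d^1$ for $d\in F\setminus\{c\}$. If $s(c)=\varepsilon\in\{0,1\}$, then $s(c)=e^\varepsilon(c)\in V_c^\varepsilon$, so $s\in B^\varepsilon\subset G$. Otherwise $s\in J_c\subset G$ by (L2).
\end{proof}

\section{The rigid space}\label{sec:Y}

We now collapse the link $J_n$ in coordinate $k$ of $S^\omega$ over the control point $b_n$ in coordinate $k+1$.

\subsection{The partition of $S^\omega$}

Let $x\in S^\omega$ and $k\in\omega$. Say that $x$ \emph{collapses at $k$} if $x_{k+1}=b_n$ and $x_k\in J_n$ for some $n$, which is unique by Lemma~\ref{lem:S}(a). Put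
\[
C_k(x)=\begin{cases}J_n&\text{if }x\text{ collapses at }k\text{ and }x_{k+1}=b_n,\\ \{x_k\}&\text{otherwise,}\end{cases}\qquad [x]=\prod_{k\in\omega}C_k(x).
\]
Then $x\in[x]$ and $C_k(x)\in\mathcal{C}$. For example, $[(s,a,a,\dots)]$ is a singleton for every $s\in S$ because $a$ is not a control point, while $[(s,b_n,a,a,\dots)]=J_n\times\{b_n\}\times\{a\}\times\cdots$ for $s\in J_n$. Since control points lie in no link,
\begin{equation}\label{eq:ctrl}
b_n\in C_k(x)\ \Longrightarrow\ x_k=b_n\text{ and }C_k(x)=\{b_n\}.
\end{equation}
In particular, if $x$ collapses at $k$, then $C_{k+1}(x)=\{x_{k+1}\}$: a controlling coordinate is never collapsed, and the cascade of Example~\ref{ex:naive} cannot start.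

\begin{lemma}\label{lem:part}
If $y\in[x]$, then $C_k(y)=C_k(x)$ for all $k$. Hence the sets $[x]$ partition $S^\omega$. If $[x]\ne[y]$, then $C_k(x)\cap C_k(y)=\emptyset$ for some $k$.
\end{lemma}

\begin{proof}
Let $y\in[x]$. If $x$ collapses at $k$ with $x_{k+1}=b_n$, then $y_{k+1}=b_n$ by \eqref{eq:ctrl} and $y_k\in J_n$, so $C_k(y)=J_n=C_k(x)$. If $x$ does not collapse at $k$, then $y_k=x_k$. Suppose that $y$ collapses at $k$ with $y_{k+1}=b_n$. Then $b_n\in C_{k+1}(x)$, so $x_{k+1}=b_n$ by \eqref{eq:ctrl}, and $x_k=y_k\in J_n$; thus $x$ collapses at $k$, a contradiction. Hence $C_k(y)=\{y_k\}=C_k(x)$. Finally, if $C_k(x)\cap C_k(y)$ contains a point $z_k$ for every $k$, then $z\in[x]\cap[y]$ and $[x]=[z]=[y]$.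
\end{proof}

Let $Y=\{[x]:x\in S^\omega\}$ and $q\colon S^\omega\to Y$, $q(x)=[x]$. A subset of $S^\omega$ is \emph{saturated} if it is a union of classes.

\subsection{The topology of $Y$}

The quotient topology is hard to control: the factors of a class need not be compact, so the tube lemma does not put a product of open sets between a class and an open set containing it. As in Example~\ref{ex:cone}, we declare open only what we can handle, namely the images of saturated products. This costs nothing. All we need is that $q$ is continuous and $Y$ is $T_3$.

A sequence $U=(U_k)_{k\in\omega}$ of open subsets of $S$ is \emph{admissible} if $U_k=S$ for all but finitely many $k$, and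
\begin{equation}\label{eq:adm}
\text{for all }k,n:\qquad b_n\in U_{k+1}\ \Longrightarrow\ U_k\text{ respects }J_n .
\end{equation}
Put $\langle U\rangle=\prod_kU_k$, an open subset of $S^\omega$. It is saturated, that is,
\begin{equation}\label{eq:sat}
x\in\langle U\rangle\ \Longrightarrow\ C_k(x)\subset U_k\text{ for all }k .
\end{equation}
Indeed, if $x$ collapses at $k$ with $x_{k+1}=b_n\in U_{k+1}$, then $U_k$ respects $J_n$ and contains $x_k\in J_n$, so $J_n\subset U_k$. The sequence $(S,S,\dots)$ is admissible. So is the coordinatewise intersection of two admissible sequences, because the intersection of two sets that respect $J_n$ respects $J_n$. The map $q$ preserves intersections of saturated sets, so the sets $q\langle U\rangle$ with $U$ admissible form a base of a topology on $Y$. The map $q$ is continuous since $q^{-1}(q\langle U\rangle)=\langle U\rangle$.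

The main point is that there are enough admissible sequences. Condition \eqref{eq:adm} ties $U_k$ to $U_{k+1}$, and we meet it from left to right: a box $U_k$ fails to respect only finitely many links, and we remove their control points from $U_{k+1}$. The process ends because $S$ minus finitely many control points still contains every link.

\begin{lemma}\label{lem:refine}
Let $x\in S^\omega$, $m\in\omega$, and let $G_k\supset C_k(x)$ be open in $S$ for $k\le m$. Then there is an admissible $U$ with $x\in\langle U\rangle$ and $U_k\subset G_k$ for all $k\le m$.
\end{lemma}

\begin{proof}
One control point cannot be removed from $U_{k+1}$, namely $x_{k+1}$ if it is one, so we treat its link first. For each $k\le m$ such that $x_{k+1}=b_n$ and $x_k\notin J_n$ for some $n$, replace $G_k$ by $G_k\setminus J_n$; this open set still contains $C_k(x)=\{x_k\}$.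

Put $N_{-1}=0$. For $k=0,\dots,m$ in turn, let $D_k=\{b_n:n<N_{k-1},\ b_n\neq x_k\}$. This finite set misses $C_k(x)$ by \eqref{eq:ctrl}, so Lemma~\ref{lem:box} gives a box $U_k$ with $C_k(x)\subset U_k\subset G_k\setminus D_k$ and a number $N_k$ such that $U_k$ respects $J_n$ for all $n\ge N_k$. Define $D_{m+1}$ by the same formula, and put $U_{m+1}=S\setminus D_{m+1}$ and $U_k=S$ for $k\ge m+2$. Then $x\in\langle U\rangle$.

We check \eqref{eq:adm}. Let $k\le m$ and $b_n\in U_{k+1}$. If $n\ge N_k$, then $U_k$ respects $J_n$ by the choice of $N_k$. If $n<N_k$, then $b_n\notin D_{k+1}$ forces $b_n=x_{k+1}$. In that case either $x_k\in J_n$, and $J_n=C_k(x)\subset U_k$, or $x_k\notin J_n$, and $U_k\subset G_k$ misses $J_n$ by the first step. For $k\ge m+1$ the set $U_k$ contains every link by Lemma~\ref{lem:S}(a).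
\end{proof}

We often apply the lemma with one given set $G_k\supset C_k(x)$, taking $m=k$ and $G_j=S$ for $j<k$.

\begin{proposition}\label{prop:T3}
The space $Y$ is $T_3$.
\end{proposition}

\begin{proof}
\emph{Hausdorff.} Let $[x]\neq[y]$ and take $k$ with $C_k(x)\cap C_k(y)=\emptyset$ by Lemma~\ref{lem:part}. By Lemma~\ref{lem:box}(b) there is an open $G$ with $C_k(x)\subset G\subset\overline G\subset S\setminus C_k(y)$. Lemma~\ref{lem:refine} gives admissible $U,U'$ with $x\in\langle U\rangle$, $U_k\subset G$ and $y\in\langle U'\rangle$, $U'_k\subset S\setminus\overline G$. The saturated sets $\langle U\rangle,\langle U'\rangle$ are disjoint, and so are their images.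

\emph{Regular.} Let $[x]\in q\langle U\rangle$ with $U$ admissible and $U_k=S$ for $k>m$. By \eqref{eq:sat} and Lemma~\ref{lem:box}(b) choose open $V_k$ with $C_k(x)\subset V_k\subset\overline{V_k}\subset U_k$ for $k\le m$, and put $V_k=S$ for $k>m$. By Lemma~\ref{lem:refine} there is an admissible $U'$ with $x\in\langle U'\rangle$ and $U'_k\subset V_k$ for all $k$. We show that $\overline{q\langle U'\rangle}\subset q\langle U\rangle$.

Let $y\notin\langle U\rangle$. Some coordinate $y_k$ lies outside $U_k$, but Lemma~\ref{lem:refine} needs a whole factor of $[y]$ to lie outside some $\overline{V_k}$. Suppose that $C_k(y)\cap\overline{V_k}\neq\emptyset$ for all $k$. If $y$ does not collapse at $k$, then $y_k\in\overline{V_k}\subset U_k$. If $y$ collapses at $k$ with $y_{k+1}=b_n$, then $C_{k+1}(y)=\{b_n\}$ by \eqref{eq:ctrl}, so $b_n\in\overline{V_{k+1}}\subset U_{k+1}$ and $U_k$ respects $J_n$. Since $J_n\cap U_k\supset C_k(y)\cap\overline{V_k}\ne\emptyset$, we get $y_k\in J_n\subset U_k$. Thus $y\in\langle U\rangle$, a contradiction.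

So $C_k(y)\subset S\setminus\overline{V_k}$ for some $k$. Lemma~\ref{lem:refine} gives an admissible $U''$ with $y\in\langle U''\rangle$ and $U''_k\cap V_k=\emptyset$. Then $\langle U''\rangle\cap\langle U'\rangle=\emptyset$, and $q\langle U''\rangle$ is a neighborhood of $[y]$ that misses $q\langle U'\rangle$.
\end{proof}

\subsection{Rigidity}

The computation of Example~\ref{ex:cone} now runs in every coordinate.

\begin{proposition}\label{prop:rigid}
The space $Y$ is $\mathbb{R}$-rigid.
\end{proposition}

\begin{proof}
Fix $k\in\omega$ and $x_0,\dots,x_{k-1}\in S$, and define a continuous map $\psi\colon S^2\to Y$ by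
\[
\psi(s,r)=q(x_0,\dots,x_{k-1},s,r,a,a,\dots).
\]
Let $s,s'\in J_n$. The point $u=(x_0,\dots,x_{k-1},s,b_n,a,\dots)$ collapses at $k$, so $s'\in C_k(u)$; replacing $s$ by $s'$ therefore gives a point of $[u]$, and $\psi(s,b_n)=\psi(s',b_n)$. By Lemma~\ref{lem:S}(b) and (I2),
\[
\psi(s,a)\approx\psi(s,b_n)=\psi(s',b_n)\approx\psi(s',a).
\]
Let $H=\{s\in S:\psi(s,a)\approx\psi(a,a)\}$. It is closed by (I1), it contains $a$, and by the last display it contains every link that it meets. By Lemma~\ref{lem:S}(c) it contains $J_{m,0}$, then $J_{m,1}$, and so on, hence a dense set, so $H=S$. That is, for all $x_0,\dots,x_k\in S$,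
\[
q(x_0,\dots,x_{k-1},x_k,a,a,\dots)\approx q(x_0,\dots,x_{k-1},a,a,a,\dots).
\]
By induction on $k$, the closed set $\{x\in S^\omega:q(x)\approx q(a,a,\dots)\}$ contains all eventually-$a$ sequences. These are dense in $S^\omega$, so all points of $Y$ are inseparable from $q(a,a,\dots)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Y}]
The space $Y$ is $T_3$ and $\mathbb{R}$-rigid by Propositions~\ref{prop:T3} and~\ref{prop:rigid}. The classes of $(s,a,a,\dots)$, $s\in S$, are distinct singletons, so $Y$ has more than one point. The space $Y$ is a continuous image of $S^\omega$, which is a closed subspace of $(T^I)^\omega\cong T^\omega$. If $T$ is separable, then so are $S$, $S^\omega$ and $Y$, by Lemma~\ref{lem:S}(d) and (F3).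
\end{proof}

The hypotheses on $T$ entered at separate places. Regularity was used in Lemma~\ref{lem:box}(b), and through it in the topology of $Y$. The relation $0\approx1$ was used only in Lemma~\ref{lem:S}(b), and through it in Proposition~\ref{prop:rigid}. With Theorem~\ref{thm:T}, the proof of Theorem~\ref{thm:main} is complete.

\section{Closed embeddings, character, and a dichotomy}\label{sec:more}

The \emph{character} $\chi(Z)$ of a space $Z$ is the supremum, over $z\in Z$, of the least cardinality of a neighborhood base at $z$.

\begin{theorem}\label{thm:extra}
In Theorem~\ref{thm:Y} the space $Y$ has, moreover, the following properties.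
\begin{itemize}
\item[(a)] $T$ embeds in $Y$ as a closed subspace.
\item[(b)] $\chi(Y)\le\chi(T)\cdot\omega$. In particular, $Y$ is first countable if $T$ is.
\end{itemize}
\end{theorem}

\begin{proof}
(a) Since $J_{0,0}$ is a closed copy of $T$ in $S$, it suffices to show that $e\colon S\to Y$, $e(s)=q(s,a,a,\dots)$, is a closed embedding. The map $e$ is continuous, and it is injective because the classes in question are singletons. Let $s\in G$ with $G$ open in $S$. Lemma~\ref{lem:refine} with $m=0$ gives an admissible $U$ with $(s,a,a,\dots)\in\langle U\rangle$ and $U_0\subset G$. Then $s\in e^{-1}(q\langle U\rangle)\subset U_0\subset G$, so $e(G)$ is a neighborhood of $e(s)$ in $e(S)$, and $e$ is an embedding. Let $[y]\notin e(S)$. Then $a\notin C_k(y)$ for some $k\ge1$, since otherwise $(y_0,a,a,\dots)\in[y]$ and $[y]=e(y_0)$. Lemma~\ref{lem:refine} with $G_k=S\setminus\{a\}$ gives an admissible $U$ with $y\in\langle U\rangle$ and $a\notin U_k$, and $q\langle U\rangle$ misses $e(S)$.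

(b) Let $\mu=\chi(T)\cdot\omega$ and fix at each point of $T$ an open neighborhood base of size at most $\mu$. Every $C\in\mathcal{C}$ has a family $\mathcal{B}(C)$ of at most $\mu$ open neighborhoods such that each open $G\supset C$ contains one of them. For $C=\{s\}$ take the boxes with $V_d$ in the fixed base at $s(d)$. For $C=J_c$ take the boxes \eqref{eq:linkbox} with $W_d$ in the fixed base at $\varepsilon_d\in\{0,1\}$; the proof of Lemma~\ref{lem:box}(b) allows this choice of $W_d$. Now fix $x\in S^\omega$. For each $m$ and each tuple $(G_0,\dots,G_m)$ with $G_k\in\mathcal{B}(C_k(x))$ fix one admissible $U$ as in Lemma~\ref{lem:refine}. This gives at most $\mu$ neighborhoods $q\langle U\rangle$ of $[x]$. If $[x]\in q\langle U'\rangle$ with $U'$ admissible and $U'_k=S$ for $k>m$, use \eqref{eq:sat} to choose $G_k\in\mathcal{B}(C_k(x))$ with $G_k\subset U'_k$ for $k\le m$; the corresponding $U$ satisfies $\langle U\rangle\subset\langle U'\rangle$.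
\end{proof}

\begin{remark}
The example obtained for Theorem~\ref{thm:main} is not first countable. For $p\in X$ the map $\pi$ is injective on the compact set $\{p\}\times(\kappa+1)\times\{0\}$, so $T$, and by Theorem~\ref{thm:extra}(a) also $Y$, contains a copy of $\kappa+1$, whose last point has no countable base.
\end{remark}

To embed an arbitrary space, attach it to $T$ at one point and apply the construction to the result.

\begin{lemma}\label{lem:wedge}
Let $T$ be as in Theorem~\ref{thm:Y} and let $Z$ be a nonempty $T_3$ space. There is a $T_3$ $\mathbb{R}$-rigid space $Y$ with more than one point which contains a closed copy of $Z$, is a continuous image of a closed subspace of $(T\times Z)^\omega$, and is separable if $T$ and $Z$ are.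
\end{lemma}

\begin{proof}
Fix $z_0\in Z$ and let $T'=(T\times\{z_0\})\cup(\{0\}\times Z)$. This is a closed subspace of $T\times Z$, hence $T_3$; it is separable if $T$ and $Z$ are, by (F3); and $\{0\}\times Z$ is a closed copy of $Z$ in it. By (I2) for $t\mapsto(t,z_0)$, the points $(0,z_0)\neq(1,z_0)$ are inseparable in $T'$. Apply Theorems~\ref{thm:Y} and~\ref{thm:extra}(a) to $T'$, and note that $(T')^\omega$ is closed in $(T\times Z)^\omega$.
\end{proof}

\begin{theorem}[ZFC]\label{thm:embed}
Every nonempty separable sequentially compact $T_3$ space is homeomorphic to a closed subspace of a separable sequentially compact $T_3$ $\mathbb{R}$-rigid space with more than one point. The same holds with ``separable'' deleted in both places.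
\end{theorem}

\begin{proof}
Apply Lemma~\ref{lem:wedge} to the given space $Z$ and the space $T$ of Theorem~\ref{thm:T}. The resulting $Y$ is sequentially compact by (F2), and separable if $Z$ is.
\end{proof}

Sequential compactness entered this proof only through the closure properties (F2). The same argument therefore applies to any class with these properties, and it shows that one inseparable pair is as good as rigidity.

\begin{theorem}\label{thm:dich}
Let $\mathcal{K}$ be a class of spaces closed under homeomorphisms, countable (including finite and empty) products, closed subspaces, and continuous images that are $T_3$. The following are equivalent.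
\begin{itemize}
\item[(i)] $\mathcal{K}$ contains a $T_3$ $\mathbb{R}$-rigid space with more than one point.
\item[(ii)] $\mathcal{K}$ contains a $T_3$ space that is not functionally Hausdorff.
\item[(iii)] Every nonempty $T_3$ space in $\mathcal{K}$ is a closed subspace of a $T_3$ $\mathbb{R}$-rigid space in $\mathcal{K}$ with more than one point.
\end{itemize}
\end{theorem}

\begin{proof}
(iii)$\Rightarrow$(i): apply (iii) to a one-point space, which is in $\mathcal{K}$ as the empty product. (i)$\Rightarrow$(ii): any two distinct points of an $\mathbb{R}$-rigid space are inseparable. (ii)$\Rightarrow$(iii): let $T\in\mathcal{K}$ be as in (ii), with inseparable points $0\neq1$, and let $Z\in\mathcal{K}$ be nonempty and $T_3$. The space $Y$ of Lemma~\ref{lem:wedge} is a $T_3$ continuous image of a closed subspace of $(T\times Z)^\omega\in\mathcal{K}$, so $Y\in\mathcal{K}$. As $\mathcal{K}$ is closed under homeomorphisms, we may replace the closed copy of $Z$ in $Y$ by $Z$ itself.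
\end{proof}

Thus either all $T_3$ spaces in $\mathcal{K}$ are functionally Hausdorff, or every nonempty one sits as a closed subspace in a rigid one. The separable sequentially compact spaces do not form such a class, since the space $X$ of Proposition~\ref{prop:X} has the closed nonseparable subspace $\kappa$. This is why separability is tracked on its own, through Lemma~\ref{lem:S}(d), in Theorems~\ref{thm:Y} and~\ref{thm:embed}.

\begin{thebibliography}{9}

\bibitem{BZ}
Serhii Bardyla and Lyubomyr Zdomskyy, \emph{On regular separable countably compact $\mathbb{R}$-rigid spaces}, arXiv:2007.12171 (2020).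

\bibitem{Eng}
Engelking, \emph{General Topology}.

\end{thebibliography}
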